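# Uniform lattices in $\mathrm{Isom}(\mathbb E^{n-1})\times\mathrm{Aut}(\mathcal T)$ and virtual torsion-freeness

## 1. Trees, lattices, holonomy and graphs of groups

**Definition (the trees).** Edges of a tree have length $1$. A tree is *locally finite* if every vertex has finitely many neighbors, *leafless* if every vertex has at least two neighbors, and *cocompact* if its automorphism group acts cocompactly on it; for a locally finite tree this means that there are finitely many orbits of vertices. Throughout, $\mathcal T$ is a locally finite, leafless, cocompact tree that is not isometric to $\mathbb R$, and $T=\mathrm{Aut}(\mathcal T)$.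

The group $T$ carries the topology of pointwise convergence on vertices. It is locally compact and Hausdorff, and each vertex stabilizer $T_v$ is compact and open.

Example. The $d$-regular tree $T_d$ with $d\ge 3$ qualifies. Its automorphism group is not discrete, because one can fix a large ball and still permute branches outside it. For an example with $T$ discrete, color the edges of $T_3$ properly with colors $1,2,3$ and subdivide each edge of color $i$ into a path of $i$ edges. The color-preserving automorphisms of $T_3$ act transitively on its vertices, so the new tree is cocompact. An automorphism of the new tree that fixes a vertex of valence $3$ preserves the lengths of the three paths leaving it, so it fixes the three adjacent branch vertices, and inductively everything. So $T_v=1$ for such $v$, and $T$ is discrete.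

**Definition (lattices).** Let $H$ be a locally compact group with Haar measure. A *lattice* in $H$, or $H$-lattice, is a discrete subgroup $\Gamma\le H$ such that $H/\Gamma$ has finite measure. It is *uniform* if $H/\Gamma$ is compact. We use the textbook fact that a discrete cocompact subgroup is a lattice.

Example. $\mathbb Z^k$ is a uniform lattice in $\mathbb R^k$ and in $\mathrm{Isom}(\mathbb E^k)=\mathbb R^k\rtimes O(k)$. The free group of rank $2$, acting on its Cayley tree, is a uniform lattice in $\mathrm{Aut}(T_4)$. The product of these two is a uniform lattice in $\mathrm{Isom}(\mathbb E^k)\times\mathrm{Aut}(T_4)$. A *lattice of translations* of $\mathbb E^k$ means a discrete cocompact subgroup of $\mathbb R^k$, that is, the group spanned over $\mathbb Z$ by some basis.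

We recall Bieberbach's theorem: in a discrete cocompact subgroup of $\mathrm{Isom}(\mathbb E^k)$ (a *crystallographic group*), the translations form a lattice of translations of finite index.

**Definition (holonomy).** The *holonomy* of $\Gamma\le\mathrm{Isom}(\mathbb E^k)\times T$ is its image in $O(k)$ under projection to $\mathrm{Isom}(\mathbb E^k)$ followed by taking linear parts.

Example. The product lattice above has trivial holonomy. If we replace $\mathbb Z^2$ by the group generated by $(x,y)\mapsto(x+1,-y)$ and $(x,y)\mapsto (x,y+1)$, the holonomy becomes $\mathbb Z/2$.

**Definition (virtually torsion-free).** A group is *virtually torsion-free* if it has a torsion-free subgroup of finite index.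

Example. The infinite dihedral group contains $\mathbb Z$ with index $2$, so it is virtually torsion-free. An infinite direct sum of copies of $\mathbb Z/2$ is not: every finite-index subgroup is infinite, and all its nontrivial elements have order $2$. In testing the property we may restrict to normal subgroups, because a finite-index subgroup $N$ contains its *normal core* $\bigcap_g gNg^{-1}$, which again has finite index.

**Definition (graphs of groups).** A finite *graph of groups* is a finite connected graph with a group at each vertex and edge and an injection of each edge group into the vertex groups at its two ends. We need two kinds. If the graph is a tree, the fundamental group $\Gamma$ is the free product of the vertex groups with, for each edge, the two images of the edge group identified. If there is one vertex, with group $V$, and loops with subgroups $B_j,B_j'\le V$ and isomorphisms $\beta_j:B_j\to B_j'$, then $\Gamma$ is the multiple HNN extension $\langle V,t_j\mid t_jbt_j^{-1}=\beta_j(b)\ (b\in B_j)\rangle$.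

We use the following from Bass–Serre theory. The vertex groups embed in $\Gamma$. The group $\Gamma$ acts without inversions on a tree, the *Bass–Serre tree*, with quotient the given graph. The stabilizers of vertices and edges are the conjugates of the vertex and edge groups, and each vertex group and edge group itself occurs as a stabilizer. A vertex lying over $x$ has $\sum[\Gamma_x:\Gamma_e]$ neighbors, where the sum runs over the ends of edges at $x$, so a loop counts twice, once for each of its two embeddings.

Example. $BS(1,2)=\langle a,t\mid tat^{-1}=a^2\rangle$ is the HNN extension of $V=\langle a\rangle$ with $B=V$, $B'=\langle a^2\rangle$. Its Bass–Serre tree has valence $[V:B]+[V:B']=1+2=3$.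

**Definition ($p$-adic completion of a subgroup).** Let $A$ be a free abelian group of finite rank, $p$ a prime, and $B\le A$. Put $B_p=B\otimes\mathbb Z_p$. Since $\mathbb Z_p$ is torsion-free, it is flat over $\mathbb Z$, so $B_p\le A_p$. Three facts follow.

1. $(B\cap B')_p=B_p\cap B'_p$ for $B,B'\le A$: tensor the exact sequence $0\to B\cap B'\to A\to A/B\oplus A/B'$ with $\mathbb Z_p$.
2. If $[A:B]<\infty$, then $A_p/B_p=(A/B)\otimes\mathbb Z_p$ is the $p$-primary part of $A/B$. So $B_p$ has finite index in $A_p$, and $p\nmid[A:B]$ exactly when $B_p=A_p$.
3. A $\mathbb Q$-linear automorphism $\alpha$ of $A\otimes\mathbb Q$ extends $\mathbb Q_p$-linearly. If $\alpha(B)=B'$ for $B,B'\le A$, then $\alpha(B_p)=B'_p$.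

Example. For $A=\mathbb Z$ and $B=6\mathbb Z$ we have $B_2=2\mathbb Z_2$ and $B_5=\mathbb Z_5$.

## 2. Virtual torsion-freeness of uniform $(\mathrm{Isom}(\mathbb E^{n-1})\times T)$-lattices

We ask: for every $n\ge3$ and every tree $\mathcal T$ as above, is every uniform $(\mathrm{Isom}(\mathbb E^{n-1})\times T)$-lattice virtually torsion-free? This comes from Sam Hughes, "Irreducible lattices fibring over the circle", arXiv:2201.06525 (2022), where it is referred to as an open question.

The answer is no. Here are the statements we shall prove.

**Theorem 1.** For all $n\ge3$ and $d\ge3$ there is a uniform lattice in $\mathrm{Isom}(\mathbb E^{n-1})\times\mathrm{Aut}(T_d)$ all of whose finite-index subgroups contain a fixed subgroup $F\cong(\mathbb Z/2)^2$. It is not virtually torsion-free.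

**Theorem 2.** For every $n\ge3$ and every finite group $F_0$ there are a regular tree $\mathcal T$ and a uniform $(\mathrm{Isom}(\mathbb E^{n-1})\times\mathrm{Aut}(\mathcal T))$-lattice with holonomy dense in $SO(n-1)$, all of whose finite-index subgroups contain a fixed copy of $F_0$.

**Theorem 3.** Let $k\ge1$, let $\mathcal T$ be as in Section 1, and let $\Gamma$ be a uniform $(\mathrm{Isom}(\mathbb E^k)\times T)$-lattice. The holonomy of $\Gamma$ is finite if and only if the image of $\Gamma$ in $T$ is discrete, and in that case $\Gamma$ is virtually torsion-free. Consequently: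

- (a) for $n=2$ every uniform $(\mathrm{Isom}(\mathbb E^{n-1})\times T)$-lattice is virtually torsion-free, so the range $n\ge3$ in Theorem 1 is sharp;
- (b) if $T$ is discrete, every uniform $(\mathrm{Isom}(\mathbb E^{n-1})\times T)$-lattice is virtually torsion-free, for every $n\ge2$.

The tree $T_d$ with $d\ge3$ is locally finite, leafless, cocompact and not isometric to $\mathbb R$, so Theorem 1 settles the question. We prove Theorem 3 first, because the place where its proof needs finite holonomy suggests the counterexample.

## 3. Product lattices, and one commutator

Suppose $\Gamma=\Gamma_1\times\Gamma_2$ with $\Gamma_1$ a crystallographic group and $\Gamma_2$ a uniform lattice in $T$. By Bieberbach, $\Gamma_1$ contains $\mathbb Z^k$ with finite index. The group $\Gamma_2$ acts on $\mathcal T$ with finite quotient, by cocompactness. Its vertex stabilizers are finite, because they are discrete subgroups of the compact groups $T_v$. A group acting in this way is virtually free (we recall this in Section 5), so $\Gamma$ contains $\mathbb Z^k\times(\text{free})$ with finite index. Product lattices are no danger.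

The next computation shows how torsion can be forced into a subgroup. Let $A\cong \mathbb Z^2$, let $\chi:A\to\mathbb F_2$ be a nonzero homomorphism, let $\langle z\rangle$ have order $2$, and let $r$ be an element of order $2$ acting on $A\times\langle z\rangle$ by
$$rar^{-1}=a\,z^{\chi(a)}\quad(a\in A),\qquad rzr^{-1}=z .$$
Write $R=(A\times\langle z\rangle)\rtimes\langle r\rangle$. If $N$ is a normal subgroup of $R$ and some $a\in N\cap A$ has $\chi(a)=1$, then
$$a^{-1}\cdot rar^{-1}=z \tag{1}$$
lies in $N$, since both factors do. So a finite-index normal subgroup that meets $A$ outside $\ker\chi$ has torsion. The group $R$ itself is virtually torsion-free: $\ker\chi$ is torsion-free of index $8$. To build a counterexample, we should embed such an $R$ in a larger group in which $N\cap A\le\ker\chi$ is impossible for every finite-index normal $N$. As $[A:\ker\chi]=2$, it suffices to force $[A:N\cap A]$ to be *odd*.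

## 4. Vertex stabilizers, and what Selberg's lemma leaves over

Before trying to prove anything about a uniform lattice we need to know what its vertex stabilizers are. For $\Gamma\le\mathrm{Isom}(\mathbb E^k)\times T$ let $\Gamma_v$ be the stabilizer of the vertex $v$, and for an edge $e=\{v,w\}$ put $\Gamma_e=\Gamma_v\cap\Gamma_w$.

**Lemma 1.** Let $\Gamma$ be a uniform lattice in $H=\mathrm{Isom}(\mathbb E^k)\times T$.

- (i) $\Gamma$ has finitely many orbits of vertices and of edges on $\mathcal T$.
- (ii) For every vertex $v$, the group $\Gamma_v$ maps to $\mathrm{Isom}(\mathbb E^k)$ with finite kernel and with discrete cocompact image.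
- (iii) For every edge $e=\{v,w\}$, the group $\Gamma_e$ has finite index in $\Gamma_v$ and in $\Gamma_w$.

*Proof.* **Step 1: finitely many orbits.** Since $H/\Gamma$ is compact and $H$ is locally compact, finitely many compact sets have images covering $H/\Gamma$; taking their union and then inverses, $H=\Gamma Q$ with $Q$ compact. Let $u_1,\dots,u_s$ represent the $T$-orbits of vertices. Each set $Qu_i$ is finite, being a compact subset of the discrete set of vertices. Any vertex is $hu_i$ for some $h\in H$ and some $i$; writing $h=\gamma q$ shows that it lies in the $\Gamma$-orbit of a point of the finite set $\bigcup_iQu_i$. By local finiteness there are also finitely many orbits of edges.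

**Step 2: $\Gamma_v$ is a uniform lattice in $U=\mathrm{Isom}(\mathbb E^k)\times T_v$.** The subgroup $U$ is open in $H$. So the $U$-orbits on $H/\Gamma$ are open. They partition $H/\Gamma$, so each is also closed, hence compact. The map $U/(U\cap\Gamma)\to U\Gamma/\Gamma$ is a continuous bijection, and it is open because $U$ is open in $H$. So $U/\Gamma_v$ is compact, and $\Gamma_v=U\cap\Gamma$ is discrete.

**Step 3: projecting to $\mathrm{Isom}(\mathbb E^k)$.** As $T_v$ is compact, the preimage in $U$ of a compact set of $\mathrm{Isom}(\mathbb E^k)$ is compact, and it contains only finitely many elements of the discrete (hence closed) subgroup $\Gamma_v$. So $\Gamma_v\to\mathrm{Isom}(\mathbb E^k)$ has finite kernel and discrete image. The image is cocompact because $U/\Gamma_v$ is compact. This gives (ii). For (iii), $\Gamma_v$ permutes the finitely many neighbors of $v$, so the stabilizer $\Gamma_e$ of $w$ in $\Gamma_v$ has finite index; likewise in $\Gamma_w$. $\square$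

A first attempt at a positive answer uses Selberg's lemma: a finitely generated subgroup of $GL_N(\mathbb R)$ is virtually torsion-free. The group $\mathrm{Isom}(\mathbb E^k)$ embeds in $GL_{k+1}(\mathbb R)$. The group $\Gamma$ is finitely generated, because it acts on a connected graph with finitely many orbits of vertices and edges and with finitely generated vertex stabilizers (by Lemma 1(ii) and Bieberbach these are finite-by-crystallographic). So the image of $\Gamma$ in $\mathrm{Isom}(\mathbb E^k)$ has a torsion-free subgroup of finite index. Let $\Gamma'$ be its preimage in $\Gamma$. Every element of finite order in $\Gamma'$ lies in $K=\ker(\Gamma\to\mathrm{Isom}(\mathbb E^k))$.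

Here the method stops. The finite groups $K\cap\Gamma_v$ act trivially on $\mathbb E^k$, and the linear representation says nothing about separating them from $1$ in a finite quotient of $\Gamma$. In the counterexample the torsion sits exactly there.

## 5. Finite holonomy: a central $\mathbb Z^k$ made of powers

When the holonomy is finite one can do better: we find a copy of $\mathbb Z^k$ that is central in a finite-index subgroup and has finite index in every vertex stabilizer. The quotient is then virtually free. The central elements are $m$-th powers, and the next lemma says why taking powers is legitimate.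

**Lemma 2 (power lemma).** Let the group $D$ have a finite normal subgroup $F$ with $D/F$ free abelian of finite rank. Put $q=|\mathrm{Aut}(F)|$ and let $m$ be a multiple of $2q|F|$. Then $g\mapsto g^m$ is a homomorphism $D\to D$ that is trivial on $F$.

Example. In the group $R$ of Section 3, $F=\langle z,r\rangle\cong(\mathbb Z/2)^2$ is normal, because $a^{-1}ra=z^{\chi(a)}r$, and $R/F\cong A$. Squaring is not a homomorphism: if $\chi(a)=1$, then $(ar)^2=a\cdot rar^{-1}=a^2z\ne a^2r^2$. But $(ar)^4=a^4z^2=a^4=a^4r^4$; the defect has been killed.

*Proof.* Let $g,h\in D$ and put $x=g^q$, $y=h^q$. Conjugation by $g$ is an automorphism of $F$, and its $q$-th power is trivial, so $x$ lies in the centralizer $C_D(F)$. For the same reason $y$ and $(gh)^q$ lie in $C_D(F)$. As $D/F$ is abelian, $(gh)^q=xyf$ with $f\in F$, and then $f\in F\cap C_D(F)$. Likewise $u=yxy^{-1}x^{-1}$ lies in $F\cap C_D(F)$. The group $F\cap C_D(F)$ is central in $C_D(F)$, so $f$ and $u$ commute with each other and with $x$ and $y$.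

From $yx=u\,xy$ we get $y^jx=u^jxy^j$, and by induction $(xy)^j=x^jy^ju^{j(j-1)/2}$: the step is
$$x^jy^ju^{j(j-1)/2}\,xy=x^{j+1}y^{j+1}u^{j(j-1)/2+j}.$$
Write $m=qr$, so that $r$ is a multiple of $2|F|$. Then
$$(gh)^m=(xyf)^r=x^ry^r\,u^{r(r-1)/2}f^r=x^ry^r=g^mh^m,$$
because $|F|$ divides both $r$ and $\tfrac r2(r-1)$. Since $|F|$ divides $m$, also $f^m=1$ for all $f\in F$. $\square$

*Proof of Theorem 3.* Let $\Gamma$ be a uniform lattice in $H=\mathrm{Isom}(\mathbb E^k)\times T$.

**Step 1: discrete image implies finite holonomy.** The aim is to find one lattice of translations preserved by the whole holonomy. Suppose the image of $\Gamma$ in $T$ is discrete. Then the image of $\Gamma_v$ is a discrete subgroup of the compact group $T_v$, hence finite. So $\Delta=\ker(\Gamma\to T)$, which is contained in $\Gamma_v$, has finite index in $\Gamma_v$. By Lemma 1(ii) it acts on $\mathbb E^k$ as a crystallographic group. By Bieberbach, the translations in its image form a lattice $\Lambda$. Since $\Delta$ is normal in $\Gamma$, and since conjugating the translation by $\lambda$ with an isometry of linear part $M$ gives the translation by $M\lambda$, the holonomy of $\Gamma$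 preserves $\Lambda$. A subgroup of $O(k)$ preserving a lattice is finite, because it acts faithfully on the finite set of lattice vectors of length at most $\varrho$, where $\varrho$ is chosen so large that these span $\mathbb R^k$.

**Step 2: reduction to trivial holonomy.** Now suppose the holonomy is finite. We must show that the image in $T$ is discrete and that $\Gamma$ is virtually torsion-free. Both may be checked on a finite-index subgroup of $\Gamma$, which is again a uniform lattice in $H$; for the first, note that a group which is a finite union of cosets of a discrete (hence closed) subgroup is discrete. So we replace $\Gamma$ by the kernel of $\Gamma\to O(k)$. Now every element acts on $\mathbb E^k$ as a translation, and we have a homomorphism $\rho:\Gamma\to\mathbb R^k$. By Lemma 1(ii), each $F_v=\ker\rho|_{\Gamma_v}$ is finite and each $P_v=\rho(\Gamma_v)$ is a lattice in $\mathbb R^k$.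

**Step 3: a lattice common to all edges.** Put $P_e=\rho(\Gamma_e)$. It has finite index in $P_v$ for each endpoint $v$ of $e$. Since $\rho$ has abelian target, it is invariant under conjugation, so
$$P_{\gamma e}=\rho(\gamma\Gamma_e\gamma^{-1})=P_e\qquad(\gamma\in\Gamma). \tag{2}$$
There are finitely many orbits of edges, so only finitely many distinct $P_e$. Edges sharing a vertex have commensurable $P_e$, and $\mathcal T$ is connected, so all $P_e$ are commensurable. Therefore $P=\bigcap_eP_e$, a finite intersection of commensurable lattices, is a lattice of finite index in every $P_e$ and so in every $P_v$.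

**Step 4: the central subgroup.** By Lemma 2, applied to $D=\Gamma_v$ and $F=F_v$, there is an $m$ for which $g\mapsto g^m$ is a homomorphism on $\Gamma_v$, trivial on $F_v$. Up to conjugacy there are finitely many pairs $(\Gamma_v,F_v)$, so one $m$ serves for all $v$. For $x\in P$ and a vertex $v$ define
$$\sigma_v(x)=g^m\qquad\text{where } g\in\Gamma_v,\ \rho(g)=x .$$
Such $g$ exists because $P\le P_e\le P_v$ for any edge $e$ at $v$. Another choice is $gf$ with $f\in F_v$, and $(gf)^m=g^mf^m=g^m$; so $\sigma_v$ is well defined, and it is a homomorphism. For an edge $e=\{v,w\}$ we have $x\in P_e$, so we may take $g\in\Gamma_e$, which computes both $\sigma_v(x)$ and $\sigma_w(x)$. So $\sigma_v=\sigma_w$, and by connectedness $\sigma=\sigma_v$ does not depend on $v$. In particular $\sigma(x)$ lies in every $\Gamma_v$: it fixes every vertex of $\mathcal T$.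

Let $\gamma\in\Gamma$, and let $g\in\Gamma_v$ with $\rho(g)=x$. Then $\gamma g\gamma^{-1}\in\Gamma_{\gamma v}$ and $\rho(\gamma g\gamma^{-1})=x$, so $\gamma\sigma(x)\gamma^{-1}=\sigma_{\gamma v}(x)=\sigma(x)$. So $Z=\sigma(P)$ is central in $\Gamma$. Since $\rho(\sigma(x))=mx$, the map $\sigma$ is injective and $Z\cong\mathbb Z^k$. As $\rho(Z)=mP$ has finite index in $P_v$, the group $ZF_v$ has finite index in $\Gamma_v$; and $F_v$ is finite. So $Z$ has finite index in each $\Gamma_v$.

**Step 5: both conclusions.** The group $Z$ acts trivially on $\mathcal T$, so the image of $\Gamma_v$ in $T$ is finite. This image is the intersection of the image of $\Gamma$ with the open subgroup $T_v$, so the image of $\Gamma$ in $T$ is discrete. Next, $\Gamma/Z$ acts on $\mathcal T$ with finite quotient and finite vertex stabilizers $\Gamma_v/Z$. After barycentric subdivision there are no inversions, and the stabilizers of midpoints of edges are still finite. By Serre, *Trees*, II.2.6, Prop. 11, $\Gamma/Z$ is virtually free. Let $\Gamma''$ be the preimage in $\Gamma$ of a free subgroup of finite index. It has finite index in $\Gamma$ and is an extension of a free group by $Z\cong\mathbb Z^k$.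 An element of finite order in $\Gamma''$ maps to $1$ in the free group, so it lies in $Z$, so it is $1$. Thus $\Gamma$ is virtually torsion-free.

**Step 6: consequences.** For $n=2$ we have $k=1$, and $O(1)$ is finite, so the holonomy is finite; this is (a). If $T$ is discrete, the image of $\Gamma$ in $T$ is discrete; this is (b). $\blacksquare$

So, for $n\ge3$, every counterexample must have infinite holonomy and non-discrete projection to $T$.

## 6. Infinite holonomy and a $2$-adic squeeze

Where did we use finite holonomy? In (2). In general, conjugation by $\gamma$ with linear part $M$ replaces a translation lattice $P$ by $MP$, and there can be infinitely many lattices to intersect. We show that the intersection can really collapse. Let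
$$\omega=\frac{1+\sqrt{-7}}2,\qquad \omega+\bar\omega=1,\quad \omega\bar\omega=2,\qquad A=\mathbb Z[\omega]\subset\mathbb C=\mathbb E^2,$$
and let $u$ be multiplication by $\omega/\bar\omega$, a rotation. Suppose some $\gamma\in\Gamma$ has linear part $u$, and some $\Gamma_v$ has translation lattice $A$. Then $\Gamma_{\gamma^jv}$ has translation lattice $u^jA$. If $x\in\bigcap_{j\ge0}u^jA$, then $x\in A$ and $\bar\omega^jx\in\omega^jA$ for all $j\ge 0$. Since $\omega+\bar\omega=1$, the ideals $\omega^jA$ and $\bar\omega^jA$ are coprime, so $x\in\omega^jA$, and $2^j=|\omega|^{2j}$ divides the integer $|x|^2$. This holds for all $j$, so $x=0$. There is no common $P$.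

The same phenomenon puts pressure on $N\cap A$ for a finite-index normal subgroup $N$. Here is the one-dimensional model. In $BS(1,2)=\langle a,t\mid tat^{-1}=a^2\rangle$ let $N$ be normal of finite index, with $N\cap\langle a\rangle=\langle a^j\rangle$. Conjugation by $t$ preserves $N$ and carries $\langle a\rangle$ onto $\langle a^2\rangle$, so it carries $N\cap\langle a\rangle$ onto $N\cap\langle a^2\rangle$. That is, $\langle a^{2j}\rangle=\langle a^{\mathrm{lcm}(j,2)}\rangle$, and $j$ is odd. This is what Section 3 asked for. But $t$ doubles lengths, so this relation cannot hold among isometries of $\mathbb E^1$ with $a$ acting as a nontrivial translation. The way around this is to take a rotation of $\mathbb E^2$ that is a dilation only $2$-adically. The number $\omega/\bar\omega$ has absolute value $1$, but in $\mathbb Q(\sqrt{-7})\otimes\mathbb Q_2\cong\mathbb Q_2\times\mathbb Q_2$ it multiplies one coordinate by $2$ times a unit and the other by $\tfrac12$ times a unit.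

To keep the tree valences small, we write the rotation $u$ as a product of two reflections. Put
$$L=\omega A,\qquad \tau(x)=\frac{\omega}{\bar\omega}\,\bar x .$$
The sublattice $L$ has index $|\omega|^2=2$ in $A$. The map $\tau$ is an $\mathbb R$-linear isometry of $\mathbb C$, and $\tau^2(x)=\frac\omega{\bar\omega}\cdot\frac{\bar\omega}{\omega}x=x$. For $y\in A$ we have $\tau(\omega y)=\frac{\omega}{\bar\omega}\bar\omega\bar y=\omega\bar y$, so $\tau(L)=L$. Complex conjugation followed by $\tau$ is $u$.

**Lemma 3.** Let $J\le A$ be a finite-index subgroup with $\bar J=J$ and $\tau(J\cap L)=J\cap L$. Then $[A:J]$ is odd.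

Neither condition suffices alone, and $J$ is only a subgroup, not an ideal. The subgroup $J=L$ satisfies $\tau(J\cap L)=J\cap L$ and has index $2$. The subgroup $J=2A$ satisfies $\bar J=J$ and has index $4$. It fails the second condition: $2A\le L$ since $2=\omega\bar\omega$, and $\tau(2A)=\omega^2A$ because $2\omega/\bar\omega=\omega^2$; if $\omega^2A=2A=\omega\bar\omega A$, then $\omega A=\bar\omega A$, which is impossible as $\omega A+\bar\omega A=A\ne\omega A$.

*Proof.* **Step 1: coordinates over $\mathbb Z_2$.** We split $A_2$ into two axes on which everything is visible. Modulo $2$ the polynomial $x^2-x+2$ is $x(x-1)$, with two simple roots, so by Hensel's lemma it has roots $\theta\equiv0$ and $\theta'\equiv1\pmod 2$ in $\mathbb Z_2$. Then $\theta+\theta'=1$ and $\theta\theta'=2$. So $\theta'$ is a unit and $\theta\mathbb Z_2=2\mathbb Z_2$. The ring homomorphisms $\omega\mapsto\theta$ and $\omega\mapsto\theta'$ give a map $A_2\to\mathbb Z_2\times\mathbb Z_2$ sending the basis $1,\omega$ to $(1,1),(\theta,\theta')$. The determinant $\theta'-\theta$ is a unit, so the map is an isomorphism.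

In these coordinates $\omega=(\theta,\theta')$, and $\bar\omega=1-\omega=(\theta',\theta)$, so conjugation swaps the coordinates. Therefore
$$L_2=\omega A_2=2\mathbb Z_2\times\mathbb Z_2,\qquad \tau(x,y)=\Big(\frac{\theta}{\theta'}\,y,\ \frac{\theta'}{\theta}\,x\Big)\quad\text{on }\mathbb Q_2\times\mathbb Q_2 .$$

**Step 2: comparing the two axes.** By facts 1 and 3 of Section 1, $\bar J_2=J_2$ and $\tau(J_2\cap L_2)=J_2\cap L_2$. Since $J_2$ has finite index in $A_2$, it meets the first axis in $2^a\mathbb Z_2\times0$ with $0\le a<\infty$. As $\bar J_2=J_2$, it meets the second axis in $0\times2^a\mathbb Z_2$, with the same $a$. Intersecting with $L_2=2\mathbb Z_2\times\mathbb Z_2$ gives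
$$J_2\cap L_2\cap(0\times\mathbb Q_2)=0\times2^a\mathbb Z_2,\qquad J_2\cap L_2\cap(\mathbb Q_2\times0)=2^{\max(a,1)}\mathbb Z_2\times0 .$$
The map $\tau$ preserves $J_2\cap L_2$ and carries the second axis onto the first, so it carries the first of these groups onto the second. On the other hand, $\theta/\theta'$ is $2$ times a unit, so $\tau(0\times2^a\mathbb Z_2)=2^{a+1}\mathbb Z_2\times0$. Hence $a+1=\max(a,1)$. For $a\ge1$ this reads $a+1=a$, so $a=0$.

**Step 3: conclusion.** $J_2$ contains $\mathbb Z_2\times0$ and $0\times\mathbb Z_2$, so $J_2=A_2$, and $[A:J]$ is odd by fact 2. $\square$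

## 7. Recognizing uniform lattices from tree actions

We shall build groups from graphs of groups, and need to know when such a group is a uniform lattice.

**Lemma 4.** Let $X$ be a locally finite tree, and let $\Gamma$ act on $X$ with finitely many vertex orbits and on $\mathbb E^k$ by isometries. Suppose each vertex stabilizer $\Gamma_v$ has a finite-index subgroup acting on $\mathbb E^k$ faithfully as a lattice of translations. Suppose the resulting map $\Gamma\to H=\mathrm{Isom}(\mathbb E^k)\times\mathrm{Aut}(X)$ is injective. Then $\Gamma$ is a uniform lattice in $H$.

*Proof.* **Step 1: discreteness.** Fix a vertex $v$. The set $U=\{(g,u)\in H:|g0|<1,\ uv=v\}$ is an open neighborhood of $1$. The set $\Gamma\cap U$ consists of the elements of $\Gamma_v$ that move $0$ by less than $1$. Let $B_v\le\Gamma_v$ be a finite-index subgroup acting faithfully as a lattice of translations. In a coset $gB_v$, the condition $|gb0|<1$ says that $b0$ lies in the unit ball around $g^{-1}0$, which holds for finitely many $b\in B_v$. There are finitely many cosets, so $\Gamma\cap U$ is finite. As $H$ is Hausdorff, we can shrink $U$ to a neighborhood meeting $\Gamma$ only in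 $1$. So $\Gamma$ is discrete.

**Step 2: cocompactness.** Let $v_1=v,v_2,\dots,v_s$ represent the vertex orbits. Each $\Gamma_{v_i}$ contains a lattice of translations, so there is a closed ball $B\subset\mathbb E^k$ with $\Gamma_{v_i}B=\mathbb E^k$ for all $i$. Put
$$Q=\{(g,u)\in H:\ g0\in B,\ uv\in\{v_1,\dots,v_s\}\}.$$
The set $\{g:g0\in B\}$ is compact, being homeomorphic to $B\times O(k)$, and each $\{u:uv=v_i\}$ is empty or a coset of a compact vertex stabilizer. So $Q$ is compact. Given $h\in H$, first move the tree coordinate of $h(0,v)$ to some $v_i$ by an element of $\Gamma$; then move the Euclidean coordinate into $B$ by an element of $\Gamma_{v_i}$, which does not disturb the tree coordinate. So $\gamma h\in Q$ for some $\gamma\in\Gamma$, and $H=\Gamma Q$. Taking inverses, $H=Q^{-1}\Gamma$, so $H/\Gamma$ is compact. A discrete cocompact subgroup is a lattice. $\square$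

## 8. The lattice in $\mathrm{Isom}(\mathbb E^{n-1})\times\mathrm{Aut}(T_d)$

We now assemble the pieces: conjugation $c$ and $\tau$ to activate Lemma 3, and $r$ to run the commutator (1). One more point needs care. If the only torsion in $V$ were $\langle z\rangle$, with $z$ commuting with everything and lying in all vertex groups, then $z$ would act trivially on the Bass–Serre tree and on $\mathbb E^2$, and the group would not embed in $H$. So we take two involutions $z,w$, let $c$ swap them, and attach $r$ along a subgroup that omits $w$.

*Proof of Theorem 1.* **Step 1: the vertex groups.** Let $F=\mathbb F_2z\oplus\mathbb F_2w$, let $\sigma$ be the automorphism of $F$ swapping $z$ and $w$, and let $\chi:A\to\mathbb F_2$ be a nonzero homomorphism. Put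
$$V=A\times F,\qquad E=L\times F,\qquad G=A\times\langle z\rangle,$$
so $E$ and $G$ have index $2$ in $V$. We identify $A$ and $F$ with the two factors of $V$ and write the group law of $V$ multiplicatively or additively as convenient. With $c,\tau,r,y$ of order $2$, let

- $C=V\rtimes\langle c\rangle$, where $c(a,f)c^{-1}=(\bar a,\sigma f)$;
- $W=E\rtimes\langle\tau\rangle$, where $\tau(l,f)\tau^{-1}=(\tau(l),f)$;
- $R=G\rtimes\langle r\rangle$, where $r(a,f)r^{-1}=(a,f+\chi(a)z)$;
- $Y=V\times\langle y\rangle$.

Each prescribed action is an automorphism of order at most $2$ of the group in question: for $W$ this uses $\tau(L)=L$ and $\tau^2=1$, and for $R$ it uses $2\chi(a)z=0$. So these groups exist.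

**Step 2: the tree of groups.** Let $\Gamma$ be the fundamental group of the following finite tree of groups.

- There are three vertices $v_1,v_2,v_3$ with group $V$, and edges $v_1v_2$ and $v_2v_3$ with group $V$ and identity inclusions.
- One vertex with group $C$ is attached to $v_2$ along $V$.
- One vertex with group $W$ is attached to $v_1$ along $E$.
- One vertex with group $R$ is attached to $v_3$ along $G$.
- At each of $v_1,v_2,v_3$, a further $d-3$ vertices with group a copy of $Y$ are attached along $V$.

All vertex groups embed in $\Gamma$, and the three copies of $V$ are the same subgroup of $\Gamma$.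

**Step 3: the tree is $T_d$.** In the Bass–Serre tree $X'$, the valences are as follows. Lifts of $v_1$ have valence $1+[V:E]+(d-3)=d$; lifts of $v_2$ have valence $1+1+1+(d-3)=d$; lifts of $v_3$ have valence $1+[V:G]+(d-3)=d$. All other vertices have valence $[C:V]=[W:E]=[R:G]=[Y:V]=2$, and no two of these are adjacent. So if we forget the vertices of valence $2$, we obtain $T_d$; that is, $X'$ is $T_d$ with some edges subdivided once. The group $\Gamma$ acts on $T_d$ with three vertex orbits, and the vertex stabilizers are the conjugates of $V$.

**Step 4: the Euclidean action.** Define $\rho:\Gamma\to\mathrm{Isom}(\mathbb C)$ by letting $(a,f)\in V$ act as translation by $a$, $c$ as complex conjugation, $\tau$ as the isometry $\tau$, and $r$ and all elements $y$ trivially. To see that this is well defined we check each vertex group. Conjugating translation by $a$ with complex conjugation gives translation by $\bar a$, as in $C$. Conjugating translation by $l$ with $\tau$ gives translation by $\tau(l)$, as in $W$. In $R$, both $(a,f)$ and $(a,f+\chi(a)z)$ act as translation by $a$. In $Y$ there is nothing to check. Complex conjugation and $\tau$ have order $2$,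 and the definitions agree on the edge groups. So $\rho$ exists, and the finite-index subgroup $A$ of $V$ acts faithfully as a lattice of translations.

**Step 5: faithfulness.** Let $\Theta$ be the kernel of the action of $\Gamma$ on $\mathbb C\times T_d$. It also acts trivially on $X'$, since a vertex of valence $2$ is the only vertex adjacent to both of its neighbors. The group $\Theta$ fixes the lift of $v_3$ with stabilizer $V$, so $\Theta\le V$. It acts trivially on $\mathbb C$, so $\Theta\le F$. It fixes the edge with stabilizer $G$, so $\Theta\le F\cap G=\langle z\rangle$. Finally $\Theta$ is normal, so $\Theta=c\Theta c^{-1}\le\langle czc^{-1}\rangle=\langle w\rangle$. Hence $\Theta\le\langle z\rangle\cap\langle w\rangle=1$.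

**Step 6: a uniform lattice for each $n\ge3$.** Let $\Gamma_n=\Gamma\times\mathbb Z^{n-3}$ act on $\mathbb E^2\times\mathbb E^{n-3}\times T_d$, with $\Gamma$ acting as above on the first and last factors and trivially on the middle one, and $\mathbb Z^{n-3}$ acting by translations on $\mathbb E^{n-3}$ and trivially elsewhere. An element acting trivially has trivial $\mathbb Z^{n-3}$-component, and then is trivial by Step 5. The vertex stabilizers are the conjugates of $V\times\mathbb Z^{n-3}$, which contains $A\times\mathbb Z^{n-3}$ as a finite-index subgroup acting faithfully as a lattice of translations of $\mathbb E^{n-1}$; a conjugate of such a subgroup has the same property. By Lemma 4, $\Gamma_n$ is a uniform lattice in $\mathrm{Isom}(\mathbb E^{n-1})\times\mathrm{Aut}(T_d)$.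

**Step 7: every finite-index subgroup contains $F$.** Let $N$ be a finite-index subgroup of $\Gamma_n$. Replacing it by its normal core, we may assume that $N$ is normal. Put $J=N\cap A$, a finite-index subgroup of $A$. The element $c$ normalizes $A$, acting by $a\mapsto\bar a$, and it normalizes $N$; so $\bar J=J$. The element $\tau$ normalizes $L$, acting by the map $\tau$, and it normalizes $N$; since $N\cap L=J\cap L$, this gives $\tau(J\cap L)=J\cap L$. By Lemma 3, $[A:J]$ is odd. As $\ker\chi$ has index $2$ in $A$, we conclude $J\not\le\ker\chi$. Choose $a\in J$ with $\chi(a)=1$. By (1), $z=a^{-1}\cdot rar^{-1}\in N$, and then $w=czc^{-1}\in N$. So $F\le N$.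

Every finite-index subgroup of $\Gamma_n$ contains $F\cong(\mathbb Z/2)^2$, so none is torsion-free. $\blacksquare$

## 9. Arbitrary finite groups and dense holonomy

If we no longer ask for every $T_d$, HNN extensions are more convenient: a stable letter can carry a rotation directly, and a simple group takes the place of $F$. The prime is now $5=(2+i)(2-i)$.

**Lemma 5.** Let $\phi$ be multiplication by $\frac{2+i}{2-i}=\frac{3+4i}5$. If $J\le\mathbb Z[i]$ has finite index and $\phi(J\cap(2-i)\mathbb Z[i])=J\cap(2+i)\mathbb Z[i]$, then $[\mathbb Z[i]:J]$ is prime to $5$.

*Proof.* **Step 1: coordinates over $\mathbb Z_5$.** Let $\iota\in\mathbb Z_5$ with $\iota^2=-1$ and $\iota\equiv2\pmod5$, which exists by Hensel's lemma. The maps $i\mapsto\iota$ and $i\mapsto-\iota$ send the basis $1,i$ of $\mathbb Z[i]$ to $(1,1),(\iota,-\iota)$, with determinant $-2\iota$, a unit. So they identify $\mathbb Z[i]_5$ with $\mathbb Z_5\times\mathbb Z_5$. Put $\epsilon=2+\iota\equiv4\pmod 5$, a unit. As $(2+\iota)(2-\iota)=5$, we have $2-\iota=5\epsilon^{-1}$. So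
$$2-i=(5\epsilon^{-1},\epsilon),\qquad 2+i=(\epsilon,5\epsilon^{-1}),\qquad \phi(x,y)=\Big(\frac{\epsilon^2}{5}x,\ 5\epsilon^{-2}y\Big),$$
and the ideals $(2-i)$ and $(2+i)$ become $5\mathbb Z_5\times\mathbb Z_5$ and $\mathbb Z_5\times5\mathbb Z_5$.

**Step 2: each axis separately.** Let $J_5$ meet the first axis in $5^a\mathbb Z_5$ and the second in $5^b\mathbb Z_5$, with $a,b<\infty$. By facts 1 and 3 of Section 1 the hypothesis holds over $\mathbb Z_5$. The map $\phi$ preserves each axis, so we may intersect with an axis. On the first axis, $\phi$ carries $5^{\max(a,1)}\mathbb Z_5$ onto $5^a\mathbb Z_5$, so $\max(a,1)-1=a$ and $a=0$. On the second, $\phi$ carries $5^b\mathbb Z_5$ onto $5^{\max(b,1)}\mathbb Z_5$, so $b+1=\max(b,1)$ and $b=0$. So $J_5$ contains both axes, $J_5=\mathbb Z[i]_5$, and the index is prime to $5$ by fact 2. $\square$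

*Proof of Theorem 2.* **Step 1: the group.** Let $k=n-1\ge2$. Choose $N_0\ge5$ with $F_0\le S:=\mathrm{Alt}(N_0)$; this is possible because $F_0$ embeds in some symmetric group $\mathrm{Sym}(j)$ by Cayley, and $\mathrm{Sym}(j)$ embeds in $\mathrm{Alt}(j+2)$. Let $z\in S$ be a $5$-cycle, $A=\mathbb Z^k$, $V=A\times S$, and $\chi:A\to\mathbb Z/5$ a nonzero homomorphism. For $1\le j\le k-1$ let $M_j\in SO(k)$ act on the coordinates $(x_j,x_{j+1})$, read as $x_j+ix_{j+1}$, by $\phi$, and fix the other coordinates. Put
$$L_j=\{x\in A:x_j+ix_{j+1}\in(2-i)\mathbb Z[i]\},\qquad L_j'=M_jL_j=\{x\in A:x_j+ix_{j+1}\in(2+i)\mathbb Z[i]\}.$$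
Both have index $5$ in $A$. The map $a\mapsto az^{\chi(a)}$ from $A$ to $V$ is a homomorphism, since $z$ has order $5$ and commutes with $A$. It is injective. Its image meets $S$ trivially and together with $S$ generates $V$, so the image has index $|S|$. We may therefore form the multiple HNN extension
$$\Gamma=\langle V,t_1,\dots,t_{k-1},s\mid t_jlt_j^{-1}=M_jl\ (l\in L_j),\quad sas^{-1}=a\,z^{\chi(a)}\ (a\in A)\rangle .$$

**Step 2: a uniform lattice.** Each $t_j$ contributes $[V:L_j]+[V:L_j']=10|S|$ to the valence of the Bass–Serre tree $\mathcal T$, and $s$ contributes $2|S|$. So $\mathcal T$ is regular of degree $10(k-1)|S|+2|S|$, and $\Gamma$ has one orbit of vertices, with stabilizers the conjugates of $V$. Let $\Gamma$ act on $\mathbb E^k$ with $A$ acting by translations, $S$ and $s$ trivially, and $t_j$ by $M_j$. The relations hold: conjugating translation by $l$ with $M_j$ gives translation by $M_jl$, and $a$ and $az^{\chi(a)}$ act equally. The kernel of the action on $\mathbb E^k\times\mathcal T$ fixes an edge with stabilizer $L_1$ (recall $k\ge2$), and $L_1$ acts faithfully on $\mathbb E^k$; so the kernel is trivial. The subgroup $A$ has finite index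 in $V$ and acts as a lattice of translations. By Lemma 4, $\Gamma$ is a uniform lattice in $\mathrm{Isom}(\mathbb E^{n-1})\times\mathrm{Aut}(\mathcal T)$.

**Step 3: dense holonomy.** The holonomy is generated by $M_1,\dots,M_{k-1}$, so it lies in $SO(k)$. The roots of unity in $\mathbb Q(i)$ are $\pm1,\pm i$, so $\frac{3+4i}5$ is not one. So $\langle M_j\rangle$ is infinite, and its closure is the full rotation group of the $(j,j+1)$ coordinate plane. These rotation groups generate $SO(k)$. Indeed, let $g\in SO(k)$. Rotating in the planes $(1,2),(2,3),\dots,(k-1,k)$ in turn, we can make the first, second, …, $(k-1)$-st coordinate of $ge_k$ equal to $0$ and, in the last rotation, the $k$-th coordinate positive, hence equal to $1$. So a product $h$ of such rotations has $hge_k=e_k$, and $hg\in SO(k-1)$. Induct on $k$, starting from the trivial group $SO(1)$. So the holonomy is dense in $SO(k)=SO(n-1)$.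

**Step 4: odd man out, the index prime to $5$.** Let $N$ be a normal subgroup of finite index and $J=N\cap A$. We show that $[A:J]$ is prime to $5$. Conjugation by $t_j$ preserves $N$ and carries $L_j$ onto $L_j'$ by $M_j$, so $M_j(J\cap L_j)=J\cap L_j'$. Let $\Pi_j=\mathbb Ze_j+\mathbb Ze_{j+1}$, identified with $\mathbb Z[i]$ by $e_j\mapsto1$, $e_{j+1}\mapsto i$. The map $M_j$ preserves the real plane $\mathbb R\Pi_j$ and acts on it as $\phi$; also $A\cap\mathbb R\Pi_j=\Pi_j$, while $L_j\cap\Pi_j=(2-i)\mathbb Z[i]$ and $L_j'\cap\Pi_j=(2+i)\mathbb Z[i]$. Intersecting with $\mathbb R\Pi_j$, we see that $J\cap\Pi_j$ satisfies the hypothesis of Lemma 5. So $m_j=[\Pi_j:J\cap\Pi_j]$ is prime to $5$, and $m_je_j,m_je_{j+1}\in J$. With $m=m_1\cdots m_{k-1}$ we get $mA\le J$, so $[A:J]$ divides $m^k$, which is prime to $5$.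

**Step 5: every finite-index subgroup contains $S$.** Since $\ker\chi$ has index $5$ in $A$, we have $J\not\le\ker\chi$, so $\chi(J)=\mathbb Z/5$ and there is $a\in J$ with $\chi(a)=1$. Then $z=a^{-1}\cdot sas^{-1}\in N$. The group $N\cap S$ is normal in the simple group $S$ and contains $z\ne1$, so $N\cap S=S$ and $F_0\le S\le N$. An arbitrary finite-index subgroup contains its normal core, so it contains $S$ too. $\blacksquare$
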